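\title{Modules of maximal granularity over complete intersection local rings}

\begin{abstract}
Over a complete intersection local ring $(R,\mathfrak m)$ the Betti numbers of a finitely generated module are eventually given by two polynomials, one for even and one for odd indices. The granularity of the module is one more than the degree of their difference. It is known to be at most $\max\{n-1,0\}$, where $n$ is the codimension of $R$ minus its quadratic codimension. We show that over every such ring all values from $0$ to $\max\{n-1,0\}$ occur, the positive ones for modules of finite length killed by $\mathfrak m^2$. This answers a question of Avramov, Seceleanu and Yang. In particular, all Betti sequences over $R$ are eventually polynomial if and only if $n\le 1$. The modules are built from the first two graded pieces of graded modules with linear resolution, and their Poincar\'e series are computed in closed form from the Tate resolution of the residue field.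
\end{abstract}

\section{The question and the results}\label{sec:intro}

A local ring $(R,\mathfrak m,k)$ is a commutative noetherian ring with unique maximal ideal $\mathfrak m$ and residue field $k=R/\mathfrak m$. Modules are finitely generated. The embedding dimension $\operatorname{edim}R$ is the minimal number of generators of $\mathfrak m$, and $\operatorname{codim}R=\operatorname{edim}R-\dim R$. The ring $R$ is a \emph{complete intersection} if its $\mathfrak m$-adic completion $\widehat R$ is isomorphic to a regular local ring modulo an ideal generated by a regular sequence. Throughout, $R$ is a complete intersection, and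
\[
e=\operatorname{edim}R,\qquad c=\operatorname{codim}R,\qquad e-c=\dim R\ge0 .
\]

The $i$th Betti number $\beta_i^R(M)$ of an $R$-module $M$ is the rank of the $i$th free module in a minimal free resolution of $M$; equivalently, $\beta_i^R(M)=\dim_k\operatorname{Tor}^R_i(k,M)$. We write $P^R_M(t)=\sum_i\beta^R_i(M)t^i$ for the Poincar\'e series. By a theorem of Gulliksen there are polynomials $\beta^{M}_{\mathsf{even}},\beta^{M}_{\mathsf{odd}}\in\mathbb Q[x]$ of degree less than $c$ such that $\beta_i^R(M)=\beta^M_{\mathsf{even}}(i)$ for all even $i\gg0$ and $\beta_i^R(M)=\beta^M_{\mathsf{odd}}(i)$ for all odd $i\gg0$. With the convention $\deg 0=-1$, the \emph{granularity} of $M$ is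
\[
\operatorname{gn}_R(M)=\deg\big(\beta^M_{\mathsf{even}}-\beta^M_{\mathsf{odd}}\big)+1 .
\]
It measures how strongly the Betti numbers depend on the parity of $i$. The Betti sequence of $M$ is \emph{eventually polynomial} if $\operatorname{gn}_R(M)=0$, that is, if one polynomial serves for both parities, and \emph{non-polynomial} otherwise.

Gulliksen's theorem allows granularities up to $c$, but the simplest modules show no parity at all. Over $k[[x_1]]/(x_1^a)$ every module is a direct sum of modules $R/(x_1^b)$, and for $0<b<a$ all Betti numbers of $R/(x_1^b)$ equal $1$. Over any complete intersection $P^R_k(t)=(1+t)^{e-c}/(1-t)^c$ (see \eqref{eq:T} below), so $\operatorname{gn}_R(k)=0$. In codimension $2$ the module $R/\mathfrak m^2$ separates two similar rings. We shall find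
\[
\begin{array}{ll}
R=k[[x_1,x_2]]/(x_1^2,x_2^2): & \beta^R_i(R/\mathfrak m^2)=1,1,2,3,4,5,\dots\\[2pt]
R=k[[x_1,x_2]]/(x_1^3,x_2^3): & \beta^R_i(R/\mathfrak m^2)=1,3,4,6,7,9,\dots
\end{array}
\]
(Remark~\ref{rem:hyp} and Example~\ref{ex:cubes}). The first sequence is eventually polynomial and the second is not. This suggests that quadratic relations suppress parity, and the following invariant measures them. Let
\[
S=\operatorname{Sym}_k(\mathfrak m/\mathfrak m^2),\qquad \pi\colon S\twoheadrightarrow\operatorname{gr}R=\bigoplus_j\mathfrak m^j/\mathfrak m^{j+1}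
\]
be the polynomial ring in $e$ variables with its canonical map onto the associated graded ring. The \emph{quadratic codimension} $\operatorname{codim}\operatorname{q}R$ is the height of the ideal of $S$ generated by the quadratic forms in $\operatorname{Ker}\pi$. We put
\[
q=\operatorname{codim}\operatorname{q}R,\qquad n=c-q,\qquad A=S/(\text{quadratic forms in }\operatorname{Ker}\pi),
\]
so that $\dim A=e-q$. For the two rings above $(c,q,n)$ is $(2,2,0)$ and $(2,0,2)$.

The following facts are known; they form the background of the question as posed in \cite{ASY}. Every $R$-module $M$ satisfies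
\begin{equation}\label{eq:bound}
\operatorname{gn}_R(M)\le\max\{n-1,0\},
\end{equation}
and for every pair of integers $c\ge q\ge0$ there exist a complete intersection with these invariants and a cyclic module over it for which equality holds. In the second statement the ring is chosen together with the module. Avramov, Seceleanu and Yang \cite{ASY} ask what happens over a ring that is given in advance.

\medskip
\noindent\textbf{Question.} \emph{Let $R$ be a complete intersection with $n\ge2$. \textup{(1)} Does $R$ have modules with non-polynomial Betti sequences? \textup{(2)} Does $R$ have modules of the maximal granularity $n-1$?}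
\medskip

For $n\le1$ nothing is to be asked: the bound is $0$, and $R$ itself attains it. For $n\ge 2$ one may expect a positive answer, since \eqref{eq:bound} involves only $c$ and $q$. But $q$ is a height and not a number of relations. A given ring need not be presented by $q$ relations with quadratic initial forms and $n$ relations of higher order (Example~\ref{ex:three}), so a construction has to cope with arbitrary quadratic forms. Both answers are yes, and all intermediate values occur as well.

\begin{theorem}\label{thm:C}
Let $R$ be a complete intersection local ring. The set of granularities of $R$-modules is exactly $\{0,1,\dots,\max\{n-1,0\}\}$, and every positive value is attained by a module $M$ of finite length with $\mathfrak m^2M=0$. The following are equivalent: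
\begin{enumerate}
\item[\textup{(i)}] all finitely generated $R$-modules have eventually polynomial Betti sequences;
\item[\textup{(ii)}] all finitely generated $R$-modules $M$ with $\mathfrak m^2M=0$ have eventually polynomial Betti sequences;
\item[\textup{(iii)}] $\operatorname{codim}\operatorname{q}R\ge\operatorname{codim}R-1$.
\end{enumerate}
\end{theorem}

The modules are explicit and come from graded $S$-modules. Let $N\neq0$ be a finitely generated graded $S$-module with $N_j=0$ for $j<0$ and Krull dimension $d$. By the Hilbert--Serre theorem its Hilbert series has the form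
\begin{equation}\label{eq:HS}
H_N(t)=\sum_j(\dim_kN_j)\,t^j=\frac{g_N(t)}{(1-t)^d},\qquad g_N\in\mathbb Z[t],\quad g_N(1)>0,
\end{equation}
and $\operatorname{mult}N=g_N(1)$ is the \emph{multiplicity} of $N$.

\begin{definition}\label{def:linear}
A graded $S$-module $N$ is \emph{linear} if it is finitely generated, $N_j=0$ for $j<0$, and $\operatorname{Tor}^S_i(k,N)_{i+j}=0$ for all $i$ and all $j\ne0$.
\end{definition}

Thus the $i$th module in the minimal graded free resolution of $N$ is generated in degree $i$. The modules $S$ and $k$ are linear. The case $i=0$ says that $N$ is generated by $N_0$, so the multiplication map $\mu\colon S_1\otimes_kN_0\to N_1$ is onto.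

\begin{definition}\label{def:MN}
Let $N$ be a graded $S$-module generated by $N_0$, and $b=\dim_kN_0$. A basis of $N_0$ identifies $S_1\otimes_kN_0$ with $\mathfrak mR^b/\mathfrak m^2R^b$. Let $W\subseteq\mathfrak mR^b$ be the preimage of $\operatorname{Ker}\mu$, and put $M_N=R^b/W$.
\end{definition}

Since $\mathfrak m^2R^b\subseteq W\subseteq\mathfrak mR^b$, we have
\[
\mathfrak m^2M_N=0,\qquad M_N/\mathfrak mM_N\cong N_0,\qquad\mathfrak mM_N=\mathfrak mR^b/W\cong N_1,
\]
and the multiplication $\mathfrak m/\mathfrak m^2\otimes_kM_N/\mathfrak mM_N\to\mathfrak mM_N$ is $\mu$. These properties determine $M_N$: if $\mathfrak m^2M=0$ and $R^b\to M$ is a minimal surjection, then its kernel lies between $\mathfrak m^2R^b$ and $\mathfrak mR^b$, and modulo $\mathfrak m^2R^b$ it is the kernel of the multiplication map of $M$. For example, $M_k=k$ and $M_S=R/\mathfrak m^2$.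

\begin{theorem}\label{thm:A}
Let $N\ne0$ be a linear graded $S$-module annihilated by the quadratic forms in $\operatorname{Ker}\pi$, and let $d=\dim N$. Then
\[
P^R_{M_N}(t)=\frac{(1+t)^{e-c}}{(1-t)^c}\Big(\frac{1+t}{t}\,H_N(-t)+\dim_kN_1-\frac{\dim_kN_0}{t}\Big),
\]
\[
\operatorname{gn}_R(M_N)=\max\{d-\dim R-1,\,0\}.
\]
\end{theorem}

A module $N$ as in the theorem is an $A$-module, so $d\le e-q$ and $d-\dim R-1\le n-1$. The bound \eqref{eq:bound} is therefore reached as soon as $N$ has the full dimension of $A$. The ring $A$ itself is not linear over $S$ unless $A=S$, but its high truncations are. For a graded module $L$ let $L_{\ge s}(s)$ be the module whose degree $j$ part is $L_{s+j}$ for $j\ge0$ and zero for $j<0$.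

\begin{theorem}\label{thm:B}
Let $n\ge2$. For all $s\gg0$ the truncation $N=A_{\ge s}(s)$ is linear of dimension $e-q$, and $M=M_N$ satisfies $\operatorname{gn}_R(M)=n-1\ge1$. More precisely,
\[
\beta^M_{\mathsf{even}}(x)-\beta^M_{\mathsf{odd}}(x)=-\frac{2^{1-c}\operatorname{mult}A}{(n-2)!}\,x^{n-2}+(\text{terms of lower degree}).
\]
\end{theorem}

There are no assumptions on $k$: finite fields, characteristic $2$ and mixed characteristic are allowed, and $R$ need not be complete. The bound \eqref{eq:bound} is used only in the proof of Theorem~\ref{thm:C}.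

The proof of Theorem~\ref{thm:A} has three steps. Granularity is the order of the pole of the Poincar\'e series at $t=-1$ (Section~\ref{sec:pole}). For a module killed by $\mathfrak m^2$, the Poincar\'e series is determined by the kernels of one family of $k$-linear maps, read off from the terms of order one in the Tate resolution of $k$ (Sections~\ref{sec:tate} and~\ref{sec:square}). For $M_N$ these maps are the beginnings of exact complexes, and an Euler characteristic gives the dimensions of the kernels (Section~\ref{sec:linear}). Section~\ref{sec:trunc} derives Theorems~\ref{thm:B} and~\ref{thm:C}.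

\section{Granularity as a pole order}\label{sec:pole}

\begin{lemma}\label{lem:pole}
Suppose that $P^R_M(t)$ is a rational function in $\mathbb Q(t)$ whose poles lie in $\{1,-1\}$. Let $v\ge0$ be the order of its pole at $t=-1$, with $v=0$ if there is none. Then $\operatorname{gn}_R(M)=v$. If $v\ge1$ and $B$ is the value of $(1+t)^vP^R_M(t)$ at $t=-1$, then $\beta^M_{\mathsf{even}}-\beta^M_{\mathsf{odd}}$ has leading term $\dfrac{2B}{(v-1)!}\,x^{v-1}$.
\end{lemma}

\begin{proof}
Write the partial fraction decomposition
\[
P^R_M(t)=(\text{polynomial})+\sum_{u\ge1}\frac{C_u}{(1-t)^u}+\sum_{u=1}^v\frac{B_u}{(1+t)^u},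
\]
where $B_v=B\ne0$ if $v\ge1$. The coefficient of $t^i$ in $(1\mp t)^{-u}$ is $(\pm1)^i\binom{i+u-1}{u-1}$. Hence $\beta_i^R(M)=p_+(i)+(-1)^ip_-(i)$ for $i\gg0$, with $p_+(x)=\sum_uC_u\binom{x+u-1}{u-1}$ and $p_-(x)=\sum_uB_u\binom{x+u-1}{u-1}$. A polynomial is determined by infinitely many values, so $\beta^M_{\mathsf{even}}=p_++p_-$ and $\beta^M_{\mathsf{odd}}=p_+-p_-$. Their difference is $2p_-$. It vanishes if $v=0$. Otherwise its leading term comes from $u=v$, because $\binom{x+u-1}{u-1}$ has degree $u-1$ and leading coefficient $1/(u-1)!$.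
\end{proof}

\section{The Tate resolution and its linear part}\label{sec:tate}

\subsection*{Reduction to a quotient of a regular ring}
The rings $R/\mathfrak m^2$ and $\operatorname{gr}R$ and the numbers $e,c,q$ do not change when $R$ is replaced by $\widehat R$. If $\mathfrak m^2M=0$, then $\widehat R\otimes_RM=M$, and since $\widehat R$ is flat over $R$, tensoring a minimal free resolution of $M$ with $\widehat R$ gives a minimal free resolution over $\widehat R$. So the Betti numbers of such $M$ do not change either. In Sections~\ref{sec:tate}--\ref{sec:linear}, which concern only modules killed by $\mathfrak m^2$, we may therefore assume $R=Q/I$, with $(Q,\mathfrak n,k)$ regular local and $I$ generated by a regular sequence. If a member $f$ of the sequence is not in $\mathfrak n^2$, then $Q/(f)$ is regular, and the other members form a regular sequence in $Q/(f)$ because regular sequences in a local ring may be permuted. After finitely many such steps $I\subseteq\mathfrak n^2$. Then $\mathfrak n/\mathfrak n^2=\mathfrak m/\mathfrak m^2$, so $\dim Q=e$, and the sequence has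 length $\dim Q-\dim R=c$. Call it $f_1,\dots,f_c$.

\subsection*{The quadratic forms}
Fix minimal generators $x_1,\dots,x_e$ of $\mathfrak n$, with classes $\xi_1,\dots,\xi_e$ in $\mathfrak n/\mathfrak n^2$, so that $S=k[\xi_1,\dots,\xi_e]=\operatorname{gr}Q$. As $f_j\in\mathfrak n^2$, we can write
\[
f_j=\sum_ia_{ji}x_i,\qquad a_{ji}\in\mathfrak n,\qquad a_{ji}\equiv\sum_l\alpha_{jil}\,x_l\pmod{\mathfrak n^2},\qquad\alpha_{jil}\in Q.
\]
With bars denoting residues in $k$, the class of $f_j$ in $\mathfrak n^2/\mathfrak n^3=S_2$ is
\[
q_j=\sum_{i,l}\bar\alpha_{jil}\,\xi_l\xi_i .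
\]
In degree $2$ the map $\pi$ is the projection $\mathfrak n^2/\mathfrak n^3\to\mathfrak n^2/(I+\mathfrak n^3)$. Its kernel $(I+\mathfrak n^3)/\mathfrak n^3$ is spanned by $q_1,\dots,q_c$, because $\mathfrak nf_j\subseteq\mathfrak n^3$. Hence $A=S/(q_1,\dots,q_c)$. The forms $q_j$ may be zero or linearly dependent.

\subsection*{Operators}
Let $\Lambda$ be the exterior algebra over $k$ on $X_1,\dots,X_e$, and let $\Gamma$ be the divided power algebra on $Y_1,\dots,Y_c$. We use $\Gamma$ only as the vector space with basis $Y^{(\nu)}=Y_1^{(\nu_1)}\cdots Y_c^{(\nu_c)}$, $\nu\in\mathbb N^c$. Let $\Gamma^p$ be spanned by the $Y^{(\nu)}$ of \emph{weight} $\nu_1+\dots+\nu_c=p$. Grade $T=\Lambda\otimes_k\Gamma$ by $|X_i|=1$, $|Y_j|=2$, so that $T_i=\bigoplus_p\Lambda^{i-2p}\otimes\Gamma^p$. With $\tau_i=\dim_kT_i$,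
\begin{equation}\label{eq:T}
T(t)=\sum_i\tau_it^i=\frac{(1+t)^e}{(1-t^2)^c}=\frac{(1+t)^{e-c}}{(1-t)^c}.
\end{equation}
Three kinds of operators act on $T$. The first is left multiplication by $X_i$. The second is the contraction $\iota_l$, which sends $X_{i_1}\cdots X_{i_a}Y^{(\nu)}$ (with $i_1<\dots<i_a$) to $(-1)^{r-1}X_{i_1}\cdots\widehat{X_{i_r}}\cdots X_{i_a}Y^{(\nu)}$ if $l=i_r$, and to $0$ if $l$ does not occur. The third is $\chi_j$, which lowers $\nu_j$ by one and gives $0$ if $\nu_j=0$. They satisfy
\begin{equation}\label{eq:rel}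
X_i^2=0=\iota_l^2,\quad X_iX_{i'}=-X_{i'}X_i,\quad\iota_l\iota_{l'}=-\iota_{l'}\iota_l,\quad\iota_lX_i+X_i\iota_l=\delta_{il},
\end{equation}
where $\delta_{il}$ is the Kronecker symbol, and the $\chi_j$ commute with each other and with all $X_i$ and $\iota_l$. The same formulas define operators with the same relations on the free module with basis $X_{i_1}\cdots X_{i_a}Y^{(\nu)}$ over any commutative ring.

\begin{lemma}\label{lem:square}
Let $y_l$ and $c_{ji}$ be elements of a commutative ring, and $D=\partial+\sum_j\zeta_j\chi_j$ with $\partial=\sum_ly_l\iota_l$ and $\zeta_j=\sum_ic_{ji}X_i$. Then $D^2=\sum_j\big(\sum_ic_{ji}y_i\big)\chi_j$.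
\end{lemma}

\begin{proof}
By \eqref{eq:rel}, $\partial^2=\sum_ly_l^2\iota_l^2+\sum_{l<l'}y_ly_{l'}(\iota_l\iota_{l'}+\iota_{l'}\iota_l)=0$. The relations among the $X_i$ give $\zeta_j^2=0$ and $\zeta_j\zeta_{j'}=-\zeta_{j'}\zeta_j$, so
\[
\Big(\sum_j\zeta_j\chi_j\Big)^2=\sum_j\zeta_j^2\chi_j^2+\sum_{j<j'}(\zeta_j\zeta_{j'}+\zeta_{j'}\zeta_j)\chi_j\chi_{j'}=0 .
\]
The mixed terms are $(\partial\zeta_j+\zeta_j\partial)\chi_j=\sum_{l,i}y_lc_{ji}(\iota_lX_i+X_i\iota_l)\chi_j=\sum_ic_{ji}y_i\,\chi_j$. No division by $2$ occurs.
\end{proof}

\subsection*{Tate's resolution}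
Let $F$ be the free $R$-module on the basis $X_{i_1}\cdots X_{i_a}Y^{(\nu)}$, graded as $T$, with
\[
\partial^F=\sum_lx_l\iota_l+\sum_j\Big(\sum_ia_{ji}X_i\Big)\chi_j .
\]
By Lemma~\ref{lem:square}, $(\partial^F)^2=\sum_jf_j\chi_j=0$ over $R$. The part of weight $0$ is the Koszul complex on $x_1,\dots,x_e$ over $R$, and $Y_j$ is adjoined to make the cycle $\sum_ia_{ji}X_i$ a boundary. Tate \cite[Theorem 4]{Tate} proved that $F$ is a free resolution of $k$ over $R$. This is where the regularity of the sequence $f_1,\dots,f_c$ is used. The resolution is minimal because $a_{ji}\in\mathfrak n$, and $k\otimes_RF=T$. Thus $P^R_k(t)=T(t)$, and $\beta_i^R(M)=\dim_kH_i(F\otimes_RM)$ for every $M$.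

A module killed by $\mathfrak m^2$ sees $\partial^F$ only modulo $\mathfrak m^2F$. There
\begin{equation}\label{eq:linpart}
\partial^F\equiv\sum_lx_l\Big(\iota_l+\sum_{j,i}\alpha_{jil}X_i\chi_j\Big)\pmod{\mathfrak m^2F},
\end{equation}
so we name the coefficient of $x_l$, reduced modulo $\mathfrak m$:
\[
\lambda_l=\iota_l+\sum_{j,i}\bar\alpha_{jil}\,X_i\chi_j\colon\ T_i\to T_{i-1}.
\]

\section{Modules killed by the square of the maximal ideal}\label{sec:square}

Such a module is an extension of two vector spaces, whose Betti numbers are known from \eqref{eq:T}. The only unknown is the rank of the connecting map in the long exact sequence of $\operatorname{Tor}$.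

\begin{lemma}\label{lem:kappa}
Let $M$ be an $R$-module with $\mathfrak m^2M=0$. Put $M_0=M/\mathfrak mM$, $M_1=\mathfrak mM$, $m_i=\dim_kM_i$. Define
\[
\delta_i\colon T_i\otimes_kM_0\to T_{i-1}\otimes_kM_1,\qquad\delta_i(\tau\otimes u)=\sum_l\lambda_l(\tau)\otimes\xi_lu,
\]
and let $\kappa_i=\dim_k\operatorname{Ker}\delta_i$ and $\kappa(t)=\sum_i\kappa_it^i$. Then
\begin{equation}\label{eq:betti}
\beta_i^R(M)=\kappa_i+\kappa_{i+1}+m_1\tau_i-m_0\tau_{i+1}\qquad(i\ge0),
\end{equation}
\begin{equation}\label{eq:series}
P^R_M(t)=\frac{1+t}{t}\,\kappa(t)+T(t)\Big(m_1-\frac{m_0}t\Big).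
\end{equation}
\end{lemma}

\begin{proof}
Apply $F\otimes_R-$ to $0\to M_1\to M\to M_0\to0$. Since $\partial^F(F)\subseteq\mathfrak mF$, the complexes $F\otimes_RM_0=T\otimes_kM_0$ and $F\otimes_RM_1=T\otimes_kM_1$ have zero differential and equal their homology. To compute the connecting map on $\tau\otimes u$, with $\tau$ a standard basis element of $T_i$, lift it to $\tau\otimes\tilde u\in F_i\otimes_RM$ and apply $\partial^F\otimes1$. As $\mathfrak m^2M=0$, we may replace $\partial^F$ by the right side of \eqref{eq:linpart} and obtain
\[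
\sum_l\Big(\iota_l+\sum_{j,i'}\alpha_{ji'l}X_{i'}\chi_j\Big)(\tau)\otimes x_l\tilde u\ \in\ F_{i-1}\otimes_RM_1 .
\]
Here $x_l\tilde u=\xi_lu$, and $\alpha_{ji'l}$ acts on $M_1$ through its residue. So the connecting map is $\delta_i$. The long exact sequence gives $0\to\operatorname{Coker}\delta_{i+1}\to\operatorname{Tor}^R_i(k,M)\to\operatorname{Ker}\delta_i\to0$, and $\delta_{i+1}$ has rank $m_0\tau_{i+1}-\kappa_{i+1}$. This is \eqref{eq:betti}. Multiply by $t^i$ and sum over $i\ge0$:
\[
P^R_M(t)=\kappa(t)+\frac{\kappa(t)-\kappa_0}{t}+m_1T(t)-m_0\frac{T(t)-\tau_0}{t}.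
\]
Since $\delta_0=0$, we have $\kappa_0=m_0\tau_0$, and \eqref{eq:series} follows.
\end{proof}

The series $T(t)$ has no pole at $-1$, because $e\ge c$. So all dependence on parity must come from $\kappa(t)$. The next example shows how it arises.

\begin{example}\label{ex:cubes}
Let $R=k[[x_1,x_2]]/(x_1^3,x_2^3)$ and $M=R/\mathfrak m^2$. Then $m_0=1$, $m_1=2$, and $T(t)=(1-t)^{-2}$, so $\tau_i=i+1$. Take $a_{jj}=x_j^2$ and $a_{ji}=0$ for $i\neq j$. All $\alpha_{jil}$ can be chosen zero, so $\lambda_l=\iota_l$ and
\[
\delta_i(\tau)=\iota_1(\tau)\otimes\xi_1+\iota_2(\tau)\otimes\xi_2 .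
\]
Write $\tau=\gamma_0+X_1\gamma_1+X_2\gamma_2+X_1X_2\gamma_{12}$ with coefficients in $\Gamma$. Then $\iota_1\tau=\gamma_1+X_2\gamma_{12}$ and $\iota_2\tau=\gamma_2-X_1\gamma_{12}$, so the kernel is $\Gamma$, which lives in even degrees:
\[
\kappa_i=1,0,2,0,3,0,\dots,\qquad\kappa(t)=\frac1{(1-t^2)^2}.
\]
Formula \eqref{eq:betti} reads $\beta_i=\kappa_i+\kappa_{i+1}+i$. For even $i$ this is $\frac32i+1$, and for odd $i$ it is $\frac32i+\frac32$. The sequence begins $1,3,4,6,7,9$, the difference $\beta^M_{\mathsf{even}}-\beta^M_{\mathsf{odd}}$ is $-\frac12$, and $\operatorname{gn}_R(M)=1=n-1$.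

Two features persist in general. First, $\kappa(t)$ has a pole of order $n=2$ at $-1$, and adding consecutive terms, which is the factor $1+t$ in \eqref{eq:series}, lowers the order by one. This accounts for the $-1$ in $n-1$. With one variable and $f_1=x_1^3$ the same computation gives $\kappa_i=1,0,1,0,\dots$ and $\beta_i=\kappa_i+\kappa_{i+1}=1$, and no parity survives. Second, $\kappa(t)=T(t)(1+t)^{-2}=T(t)H_S(-t)$. The reason is that $\delta_i$ is the first map of
\[
T_i\otimes S_0\to T_{i-1}\otimes S_1\to T_{i-2}\otimes S_2\to\cdots,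
\]
a piece of the Koszul complex $\Lambda\otimes S$ tensored with $\Gamma$, and this piece is exact except at its left end.
\end{example}

\section{Linear modules and the proof of Theorem~\ref{thm:A}}\label{sec:linear}

When the $q_j$ are arbitrary, $\operatorname{Ker}\delta_i$ cannot be read off as in Example~\ref{ex:cubes}. The second observation there points to a way around: continue $\delta_i$ to the right to an exact complex and count dimensions. The module $M$ offers only two layers $M_0,M_1$, so further layers $N_2,N_3,\dots$ have to be supplied; this is the role of the graded module $N$ with $M=M_N$. Two conditions are needed. The continuation must be a complex, and Lemma~\ref{lem:square} shows that the obstruction consists of the forms $q_j$. It must also be exact, and this is what linearity gives, through the following standard fact.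

The Koszul complex $S\otimes_k\Lambda$ with differential $\sum_l\xi_l\iota_l$ is a graded free resolution of $k$ over $S$, with $\Lambda^a$ in internal degree $a$. Hence for every graded $S$-module $N$,
\begin{equation}\label{eq:koszul}
\operatorname{Tor}_a^S(k,N)_{a+j}=H\big(\Lambda^{a+1}\otimes N_{j-1}\to\Lambda^a\otimes N_j\to\Lambda^{a-1}\otimes N_{j+1}\big),
\end{equation}
where both maps are $\sum_l\iota_l\otimes\xi_l$.

\begin{lemma}\label{lem:euler}
Let $N$ be a linear graded $S$-module with $q_jN=0$ for all $j$. Then for $M=M_N$ we have $\kappa(t)=T(t)\,H_N(-t)$.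
\end{lemma}

\begin{proof}
On $T\otimes_kN$ let $\delta=\sum_l\lambda_l\otimes\xi_l$. It maps $T_i\otimes N_j$ to $T_{i-1}\otimes N_{j+1}$, and on $T_i\otimes N_0$ it is the map $\delta_i$ of Lemma~\ref{lem:kappa} for $M_N$.

\emph{Step 1: $\delta^2=0$.} The map $\delta$ is obtained by applying $-\otimes_SN$ to the $S$-linear operator
\[
D=\sum_l\xi_l\lambda_l=\sum_l\xi_l\iota_l+\sum_j\Big(\sum_ic_{ji}X_i\Big)\chi_j,\qquad c_{ji}=\sum_l\bar\alpha_{jil}\,\xi_l,
\]
on $S\otimes_kT$. By Lemma~\ref{lem:square}, $D^2=\sum_j\big(\sum_ic_{ji}\xi_i\big)\chi_j=\sum_jq_j\chi_j$. So $\delta^2=\sum_j\chi_j\otimes q_j=0$, because $q_jN=0$.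

\emph{Step 2: the complex is exact at $T_i\otimes N_j$ for $j\ge1$.} We compare $\delta$ with the Koszul differential by filtering by weight. Write $\delta=\delta'+\delta''$, where $\delta'=\sum_l\iota_l\otimes\xi_l$ preserves the weight and $\delta''$, the sum of the terms containing some $\chi_j$, lowers it by one. Let $z\in T_i\otimes N_j$ be a nonzero cycle, write $z=\sum_{p'\le p}z_{p'}$ with $z_{p'}$ of weight $p'$ and $z_p\neq0$, and argue by induction on $p$. The component of weight $p$ of $\delta z=0$ is $\delta'z_p$, so $\delta'z_p=0$. Now $z_p$ lies in $\Lambda^{a}\otimes\Gamma^p\otimes N_j$ with $a=i-2p$, and $\delta'$ does not act on the factor $\Gamma^p$. By \eqref{eq:koszul} the homology of $\delta'$ at this place is $\Gamma^p\otimes\operatorname{Tor}^S_a(k,N)_{a+j}$, which is zero because $N$ is linear and $j\ne0$. So $z_p=\delta'w$ for some $w\in\Lambda^{a+1}\otimes\Gamma^p\otimes N_{j-1}\subseteq T_{i+1}\otimes N_{j-1}$. The cycle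
\[
z-\delta w=\sum_{p'<p}z_{p'}-\delta''w
\]
has components only in weights less than $p$. It is zero if $p=0$, and otherwise it is zero or a boundary by induction. Hence $z$ is a boundary.

\emph{Step 3: counting.} For each $h\ge0$ the finite complex
\[
0\to T_h\otimes N_0\to T_{h-1}\otimes N_1\to\cdots\to T_0\otimes N_h\to0
\]
has homology only at $T_h\otimes N_0$, where it is $\operatorname{Ker}\delta_h$. Its Euler characteristic gives $\kappa_h=\sum_{j=0}^h(-1)^j\tau_{h-j}\dim_kN_j$, which is the coefficient of $t^h$ in $T(t)H_N(-t)$.
\end{proof}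

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Substituting Lemma~\ref{lem:euler} and \eqref{eq:T} into \eqref{eq:series}, with $m_i=\dim_kN_i$, gives the formula for the series. With \eqref{eq:HS} it becomes
\begin{equation}\label{eq:two}
P^R_{M_N}(t)=\frac{(1+t)^{1+(e-c)-d}\,g_N(-t)}{t(1-t)^c}+\frac{(1+t)^{e-c}\,(m_1t-m_0)}{t(1-t)^c}.
\end{equation}
The left side is a power series, so the sum has no pole at $0$, and all its poles lie in $\{1,-1\}$. The second summand has no pole at $-1$ since $e-c=\dim R\ge0$. In the first summand the factor $g_N(-t)/\big(t(1-t)^c\big)$ takes at $t=-1$ the value $-g_N(1)/2^c\ne0$. Therefore the pole at $-1$ has order $\max\{d-\dim R-1,0\}$, and Lemma~\ref{lem:pole} applies.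
\end{proof}

\begin{remark}\label{rem:hyp}
Neither hypothesis on $N$ can be dropped. Let $R=k[[x_1,x_2]]/(x_1^2,x_2^2)$ and $N=S$, which is linear of dimension $2$ but is not killed by $q_j=\xi_j^2$. Here $M_N=R/\mathfrak m^2$ and $\mathfrak m^2=(x_1x_2)\cong k$, so $\beta_i^R(M_N)=\tau_{i-1}=i$ for $i\ge1$. The granularity is $0$, not $2-0-1$. Next let $R$ be as in Example~\ref{ex:cubes} and $N=S/S_{\ge2}$. All $q_j$ vanish, but $N$ has relations in degree $2$ and is not linear. It has dimension $0$, while $M_N=R/\mathfrak m^2$ has granularity $1$. The point is that $M_N$ depends only on $N_0$, $N_1$ and $\mu$, and a linear module is determined by these data since its relations have degree $1$.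
\end{remark}

\section{Truncations and the proofs of Theorems~\ref{thm:B} and~\ref{thm:C}}\label{sec:trunc}

It remains to find linear $S$-modules that are $A$-modules of prescribed dimension. We know nothing about the resolution of $A$ over $S$ except that it is finite, and this suffices: cutting off the low degrees makes any module linear without changing its dimension or multiplicity.

\begin{lemma}\label{lem:trunc}
Let $L$ be a graded quotient of $A$ with $\dim L=d\ge1$. There is an integer $\rho\ge0$ with $\operatorname{Tor}_i^S(k,L)_{i+j}=0$ for all $i$ and all $j>\rho$. For every $s\ge\rho$ the module $N=L_{\ge s}(s)$ is a nonzero linear $S$-module killed by $q_1,\dots,q_c$, with $\dim N=d$ and $\operatorname{mult}N=\operatorname{mult}L$.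
\end{lemma}

\begin{proof}
Each $\operatorname{Tor}_i^S(k,L)$ is finite dimensional, and it vanishes for $i>e$ by Hilbert's syzygy theorem. This gives $\rho$. Let $s\ge\rho$. We have $\operatorname{Tor}^S_i(k,N)_{i+j-s}=\operatorname{Tor}^S_i(k,L_{\ge s})_{i+j}$, so we must show that the latter vanishes for $j\ne s$. For $j<s$ it is a subquotient of $\Lambda^i\otimes(L_{\ge s})_j=0$ by \eqref{eq:koszul}. For $j>s$ consider the exact sequence
\[
\operatorname{Tor}^S_{i+1}(k,L/L_{\ge s})_{i+j}\to\operatorname{Tor}^S_i(k,L_{\ge s})_{i+j}\to\operatorname{Tor}^S_i(k,L)_{i+j}.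
\]
The right term vanishes because $j>\rho$. Since $i+j=(i+1)+(j-1)$, the left term is a subquotient of $\Lambda^{i+1}\otimes(L/L_{\ge s})_{j-1}$, which is zero because $j-1\ge s$. So $N$ is linear. It is a shifted $A$-submodule of $L$, hence finitely generated and killed by the $q_j$. Finally $t^sH_N(t)=H_L(t)-h(t)$ with the polynomial $h=H_{L/L_{\ge s}}$, so
\[
t^s(1-t)^dH_N(t)=g_L(t)-(1-t)^dh(t).
\]
As $d\ge1$, the right side takes the value $g_L(1)>0$ at $t=1$. By \eqref{eq:HS}, $N\neq0$, $\dim N=d$ and $g_N(1)=g_L(1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]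
We have $\dim A=e-q\ge c-q=n\ge2$, so Lemma~\ref{lem:trunc} applies to $L=A$. For $s\ge\rho$ the module $N=A_{\ge s}(s)$ is linear of dimension $e-q$, and Theorem~\ref{thm:A} gives
\[
\operatorname{gn}_R(M_N)=\max\{(e-q)-(e-c)-1,\,0\}=n-1\ge1 .
\]
By \eqref{eq:two}, the value of $(1+t)^{n-1}P^R_{M_N}(t)$ at $t=-1$ is $B=-g_N(1)/2^c=-\operatorname{mult}A/2^c$; the second summand contributes nothing because $n-1\ge1$. Lemma~\ref{lem:pole} with $v=n-1$ gives the leading term $2B\,x^{n-2}/(n-2)!$.
\end{proof}

To reach the intermediate granularities we lower the dimension of $A$. Recall that $A$ has a homogeneous system of parameters: forms $\theta_1,\dots,\theta_{e-q}$ of positive degree such that $A/(\theta_1,\dots,\theta_{e-q})$ has finite length. This holds over every field, since the forms are not required to be linear. Factoring out one form lowers the dimension by at most one, and all of them together lower it by $e-q$, so $\dim A/(\theta_1,\dots,\theta_r)=e-q-r$ for $0\le r\le e-q$.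

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By \eqref{eq:bound} all granularities lie in $\{0,\dots,\max\{n-1,0\}\}$. The value $0$ is attained by $R$, whose Betti numbers vanish for $i\ge1$. Let $1\le\gamma\le n-1$ and put $d=\gamma+\dim R+1$. Then
\[
1\le d\le(n-1)+(e-c)+1=e-q ,
\]
so $L=A/(\theta_1,\dots,\theta_{e-q-d})$ is a graded quotient of $A$ of dimension $d$. For $s\gg0$ and $N=L_{\ge s}(s)$, Lemma~\ref{lem:trunc} and Theorem~\ref{thm:A} give $\operatorname{gn}_R(M_N)=d-\dim R-1=\gamma$. The module $M_N$ is killed by $\mathfrak m^2$ and has finite length $\dim_kN_0+\dim_kN_1$.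

Condition (iii) says $n\le1$. Condition (ii) is a special case of (i). If (iii) fails, then $n\ge2$, and Theorem~\ref{thm:B} gives a module killed by $\mathfrak m^2$ with non-polynomial Betti sequence, so (ii) fails. If (iii) holds, then (i) follows from \eqref{eq:bound}.
\end{proof}

\begin{example}\label{ex:three}
Let $R=k[[x_1,x_2,x_3]]/(x_1^2,\ x_1x_2+x_3^3,\ x_2^4)$. In $R$ we have $x_3^6=x_1^2x_2^2=0$, so $R$ has finite length, and the three relations form a regular sequence in the $3$-dimensional regular ring. The quadratic forms are $\xi_1^2$, $\xi_1\xi_2$ and $0$. Two of them are linearly independent, but they generate the ideal $\xi_1(\xi_1,\xi_2)$ of height $1$. So $(e,c,q,n)=(3,3,1,2)$. The minimal resolution of $A=S/(\xi_1^2,\xi_1\xi_2)$ is $0\to S(-3)\to S(-2)^2\to S$. Hence $\rho=1$ works in Lemma~\ref{lem:trunc}, and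
\[
H_A(t)=\frac{1-2t^2+t^3}{(1-t)^3}=\frac{1+t-t^2}{(1-t)^2},\qquad\operatorname{mult}A=1 .
\]
For $s=1$ we get $H_N(t)=(H_A(t)-1)/t=(3-2t)/(1-t)^2$, with $\dim_kN_0=3$ and $\dim_kN_1=4$. Since $A_1=\mathfrak m/\mathfrak m^2$ and $A_2=\mathfrak m^2/\mathfrak m^3$, the module $M=M_N$ is $\mathfrak m/\mathfrak m^3$. Theorem~\ref{thm:A} gives
\[
P^R_M(t)=\frac1{(1-t)^3}\Big(\frac{3+2t}{t(1+t)}+4-\frac3t\Big)=\frac{3+4t}{(1-t)^3(1+t)} .
\]
The pole at $-1$ is simple with $B=-\frac18$. Thus $\operatorname{gn}_R(M)=1=n-1$ and $\beta^M_{\mathsf{even}}-\beta^M_{\mathsf{odd}}=-\frac14$, as Theorem~\ref{thm:B} predicts.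
\end{example}

\begin{remark}
If $q=0$, the ideal $(q_1,\dots,q_c)$ has height $0$ in the domain $S$ and is zero. Then $A=S$ is linear, one may take $s=0$ in Theorem~\ref{thm:B}, and $M=R/\mathfrak m^2$. Example~\ref{ex:cubes} is the smallest instance.
\end{remark}

\begin{remark}
The negative sign in Theorem~\ref{thm:B} is not forced by maximal granularity. The first syzygy $M'$ of $M$ has $\beta_i^R(M')=\beta^R_{i+1}(M)$, so
\[
\beta^{M'}_{\mathsf{even}}(x)-\beta^{M'}_{\mathsf{odd}}(x)=\beta^M_{\mathsf{odd}}(x+1)-\beta^M_{\mathsf{even}}(x+1).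
\]
The granularity stays $n-1$ and the leading coefficient changes sign. So both signs occur.
\end{remark}

\begin{remark}
The module in Theorem~\ref{thm:B} is minimally generated by $\dim_kA_s$ elements and is in general not cyclic. The results above make no claim about cyclic modules of maximal granularity over a given ring $R$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{ASY}
Luchezar L. Avramov, Alexandra Seceleanu and Zheng Yang,
\emph{Polynomial growth of Betti sequences over local rings},
arXiv:2208.04770 (2022).

\bibitem{Tate}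
Tate,
\emph{Homology of Noetherian rings and local rings},
Illinois J. Math. 1 (1957).

\end{thebibliography}
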